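\title{An interval exchange whose badly approximable points form a set of dimension zero}

\begin{abstract}
For an interval exchange transformation $T$ of $[0,1)$ and a point $x$, consider the set of points $y$ with $\liminf_{i\to\infty} i\,|T^ix-y|>0$. For circle rotations this set always has Hausdorff dimension $1$. We show that the same holds for minimal exchanges of at most three intervals, and that it fails in general: for every gauge function $\varphi$ there are a minimal exchange of five intervals and a point $x$ for which the set is null for the Hausdorff measure $\mathcal H^\varphi$. In particular the set can have dimension $0$. The example is built by an explicit renormalization. At each scale the orbit of $x$ runs early through a tower of small measure, and over many scales all points outside a negligible set are forced through such towers. The case of four intervals is not settled here.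
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix $d\ge2$, points $0=c_0<c_1<\dots<c_d=1$ and a permutation $\pi$ of $\{1,\dots,d\}$. The \emph{interval exchange transformation} (IET) with these data is the bijection $T$ of $[0,1)$ that translates each interval $I_j=[c_{j-1},c_j)$ in such a way that the images appear in $[0,1)$ in the order given by $\pi$. We do not require $T$ to be discontinuous at the points $c_j$. The permutation is \emph{irreducible} if $\pi(\{1,\dots,k\})\ne\{1,\dots,k\}$ for $1\le k<d$, and $T$ is \emph{minimal} if every orbit is dense in $[0,1)$. For $x\in[0,1)$ put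
\[
\mathrm{BA}(T,x)=\Bigl\{y\in[0,1):\ \liminf_{i\to\infty} i\,|T^ix-y|>0\Bigr\}.
\]
The first $i$ points of an orbit cut $[0,1)$ into gaps of average length about $1/i$, so $1/i$ is the distance at which one expects the orbit to approach a given point by time $i$. The set $\mathrm{BA}(T,x)$ consists of the points that the orbit does not approach faster than this. For the rotation $R_\theta(y)=y+\theta\bmod 1$ of $\mathbb R/\mathbb Z$, with $\|\cdot\|$ the distance to the nearest integer and $y=x$, the analogous condition reads $\liminf_i i\|i\theta\|>0$, which says that $\theta$ is badly approximable; hence the notation. The following fact about rotations is known. We use it without proof, and only in Section~\ref{sec:small}.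

\begin{theorem}\label{thm:rot}
For every $\theta$ and every $x\in\mathbb R/\mathbb Z$, the set $\{y\in\mathbb R/\mathbb Z:\liminf_{i\to\infty} i\,\|y-R_\theta^i x\|>0\}$ has Hausdorff dimension $1$.
\end{theorem}

An exchange of two intervals is a rotation, and this leads to the following question from \cite{Chaika}.

\medskip
\noindent\textbf{Question.} \emph{Let $T$ be a minimal IET with irreducible permutation and let $x\in[0,1)$. Does $\mathrm{BA}(T,x)$ have Hausdorff dimension $1$?}
\medskip

The hypotheses exclude trivial cases. If the forward orbit of $x$ misses an open interval, every point of that interval lies in $\mathrm{BA}(T,x)$. Irreducibility follows from minimality: if $\pi(\{1,\dots,k\})=\{1,\dots,k\}$ with $k<d$, then $T$ preserves $[0,c_k)$, and the orbit of $0$ is not dense.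

One would guess that the answer is yes. A point lies in $\mathrm{BA}(T,x)$ if, for some $c>0$, it survives the removal of the intervals of radius $c/i$ about $T^ix$ for all large $i$. The intervals with $N\le i<2N$ have total length at most $2c$. If the points $T^ix$ with $N\le i<2N$ are evenly spread, each part of $[0,1)$ loses a proportion of order $c$ at each dyadic scale, and this suggests a surviving Cantor set whose dimension tends to $1$ as $c\to0$. The weak point is the even spreading. The count bounds only the total length removed: the $N$ points may concentrate on a set of measure about $c$ and remove all of it.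

To state the answer, recall that a \emph{gauge} is a nondecreasing function $\varphi:[0,\infty)\to[0,\infty)$ with $\varphi(0)=0=\lim_{r\to0}\varphi(r)$. The associated Hausdorff measure is
\[
\mathcal H^\varphi(E)=\lim_{\rho\to0}\ \inf\Bigl\{\sum_m\varphi(\operatorname{diam}E_m):\ E\subset\bigcup_mE_m,\ \operatorname{diam}E_m\le\rho\Bigr\},
\]
with the infimum over countable covers. It is countably subadditive, and it vanishes on countable sets because $\varphi(0)=0$. For $\varphi(r)=r^s$ one writes $\mathcal H^s$, and $\dim_HE=\inf\{s>0:\mathcal H^s(E)=0\}$. Hausdorff dimension is monotone and invariant under similarities, and $\dim_H(E\cup E')=\max(\dim_HE,\dim_HE')$.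

\begin{theorem}\label{thm:main}
For every gauge $\varphi$ there are a minimal IET $T$ of $5$ intervals, whose images appear in the (irreducible) order $I_3,I_1,I_5,I_2,I_4$, and a point $x\in[0,1)$ with $\mathcal H^\varphi(\mathrm{BA}(T,x))=0$. With $\varphi(r)=1/\log(1/r)$ for small $r$ this gives $\dim_H\mathrm{BA}(T,x)=0$.
\end{theorem}

So the answer to the question is no. It depends on the number of intervals as follows.

\begin{theorem}\label{thm:d}
\begin{itemize}
\item[(a)] If $d\le3$, then $\dim_H\mathrm{BA}(T,x)=1$ for every minimal IET $T$ of $d$ intervals with irreducible permutation and every $x\in[0,1)$.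
\item[(b)] For every $d\ge5$ and every gauge $\varphi$ there are a minimal IET $T$ of $d$ intervals with irreducible permutation and a point $x$ with $\mathcal H^\varphi(\mathrm{BA}(T,x))=0$; in particular $\mathrm{BA}(T,x)$ can have dimension $0$. Here the points $c_j$ need not be discontinuities of $T$.
\end{itemize}
\end{theorem}

We do not settle the case $d=4$.

Part (a) is proved in Section~\ref{sec:small}. Section~\ref{sec:towers} shows on a rotation how an orbit removes a set of small measure, and describes a model of the whole construction. Sections~\ref{sec:maps} and~\ref{sec:renorm} realize the model by a renormalization scheme with free integer parameters, Section~\ref{sec:param} chooses the parameters, and Section~\ref{sec:proof} proves Theorem~\ref{thm:main} and part (b). From Section~\ref{sec:towers} on, intervals are half-open, of the form $[u,v)$, unless the contrary is said. We write $|E|$ for the Lebesgue measure of a set and $|v|$ for the sum of the coordinates of a nonnegative vector.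

\section{Two and three intervals}\label{sec:small}

\begin{proof}[Proof of Theorem~\ref{thm:d}(a)]
For $d=2$ the images appear in the order $I_2,I_1$, and $T$ is the rotation $y\mapsto y+|I_2|\bmod 1$. Since $|u-v|\ge\|u-v\|$, the set $\mathrm{BA}(T,x)$ contains the set of Theorem~\ref{thm:rot}.

For $d=3$ the irreducible orders are $I_2I_3I_1$, $I_3I_1I_2$ and $I_3I_2I_1$. In the first two cases two adjacent intervals move together, so $T$ is again a rotation. In the third case we obtain $T$ from a rotation of a longer circle by skipping the visits to an arc. Let $\ell_j=|I_j|$, $\Lambda=1+\ell_2$, $\theta=\ell_2+\ell_3$, and let $R$ be the rotation by $\theta$ of $\mathbb R/\Lambda\mathbb Z$, identified with $[0,\Lambda)$. Using $\ell_1+\ell_2+\ell_3=1$ we find: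
\begin{itemize}
\item for $y\in I_1$, $Ry=y+\ell_2+\ell_3=Ty$;
\item for $y\in I_3$, $Ry=y+\theta-\Lambda=y-\ell_1-\ell_2=Ty$;
\item $R(I_2)=[1,\Lambda)$, and for $y\in I_2$, $R^2y=y+2\theta-\Lambda=y+\ell_3-\ell_1=Ty$.
\end{itemize}
Hence $T^ix=R^{m_i}x$ with $i\le m_i\le2i$. Let $\operatorname{dist}$ be the distance on $\mathbb R/\Lambda\mathbb Z$ and $G=\{y:\liminf_m m\operatorname{dist}(R^mx,y)>0\}$. By Theorem~\ref{thm:rot}, rescaled by $\Lambda$, we have $\dim_HG=1$. We need the part of $G$ in $[0,1)$ to have dimension $1$. Since $\operatorname{dist}(R^mx,Ry)=\operatorname{dist}(R^{m-1}x,y)$ and $m/(m-1)\to1$, we have $RG=G$. Therefore $G=(G\cap[0,1))\cup R(G\cap I_2)$, and the second set is isometric to a subset of the first, so $\dim_H(G\cap[0,1))=1$. For $y\in G\cap[0,1)$ we have $i\,|T^ix-y|\ge\frac{m_i}2\operatorname{dist}(R^{m_i}x,y)$, so $y\in\mathrm{BA}(T,x)$.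
\end{proof}

The proof uses irreducibility, to list the permutations, but not minimality.

\section{Sweeping a tower}\label{sec:towers}

Fix $T$ and $x$. We say that $y$ is \emph{$(c,\rho)$-caught} if there is $i\ge0$ with $i\,|T^ix-y|\le c$ and $|T^ix-y|\le\rho$.

\begin{lemma}\label{lem:caught}
If $y$ is not on the forward orbit of $x$ and is $(c_w,\rho_w)$-caught for all large $w$, where $c_w\to0$ and $\rho_w\to0$, then $y\notin\mathrm{BA}(T,x)$.
\end{lemma}

\begin{proof}
Let $i_w$ be the corresponding times. If some $i$ occurred infinitely often among them, then $|T^ix-y|\le\rho_w\to0$ would give $y=T^ix$. So $i_w\to\infty$, and $i_w|T^{i_w}x-y|\to0$.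
\end{proof}

\subsection{A rotation by a small angle}
Let $Tz=z+\delta\bmod1$ with $\delta>0$ small, and $x=0$, so that $T^ix=i\delta$ for $i<1/\delta$. Given $y\in[0,1)$, take $i=\lfloor y/\delta\rfloor$. Then $|T^ix-y|<\delta$ and $i\le y/\delta$, so
\[
i\,|T^ix-y|\le y .
\]
The step $\delta$ cancels. What remains is the measure of the set that the orbit has swept before it reaches $y$. For $y=(m+\frac12)\delta$ the two nearest orbit points give the values $m\delta/2$ and $(m+1)\delta/2$, about $y/2$, so they do no better than this bound up to a constant factor. Thus a sweep catches \emph{every} point of $[0,\eta)$ with constant $\eta$, but the bound says little about the rest of the interval. To catch all points with a small constant we shall use many scales and a small set at each of them. We first carry the computation over to towers.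

\subsection{Tower systems}
Let $T$ be an IET. A \emph{tower system} for $T$ consists of finitely many disjoint intervals $P\subset[0,1)$, the \emph{pieces}, whose union $Z$ is the \emph{base}, and integers $h(P)\ge1$, such that
\begin{itemize}
\item[(T1)] $T^i|_P$ is a translation for $0\le i\le h(P)$, and $T^{h(P)}P\subset Z$;
\item[(T2)] the \emph{levels} $T^iP$, $0\le i<h(P)$, of all pieces partition $[0,1)$.
\end{itemize}
The union of the levels of $P$ is the \emph{tower} over $P$; its measure is $h(P)|P|$. The map $f:Z\to Z$ given by $T^{h(P)}$ on $P$ is the first-return map of $T$ to $Z$, because the levels with $i\ge1$ miss $Z$. It is injective: if $T^hz=T^{h'}z'$ with return times $h\le h'$, then $z=T^{h'-h}z'$ lies in $Z$, so $h=h'$ and $z=z'$.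

\begin{lemma}[Sweeping]\label{lem:sweep}
Let $P$ be a piece of a tower system, $U$ the tower over $P$ and $h=h(P)$. Suppose that $fz=z+\delta$ on $P$ with $\delta\ne0$, and that $T^\sigma x\in P\setminus fP$ for some $\sigma\ge0$. Then every $y\in U$ is $\bigl(|U|+|\delta|(\sigma+h),\,|\delta|\bigr)$-caught.
\end{lemma}

\begin{proof}
Put $z_m=T^\sigma x+m\delta$ and let $M\ge0$ be maximal with $z_0,\dots,z_M\in P$. Then $M|\delta|\le|P|$ and $T^{\sigma+mh}x=z_m$ for $0\le m\le M$. The interval $P$ contains $z_0$ but neither $z_0-\delta$ nor $z_M+\delta$, so every point of $P$ is within $|\delta|$ of some $z_m$ with $0\le m\le M$. Write $y=T^{i'}z$ with $z\in P$ and $0\le i'<h$, choose such an $m$ for $z$, and let $i=\sigma+mh+i'$. Since $T^{i'}$ is a translation on $P$, we get $|T^ix-y|=|z_m-z|\le|\delta|$. Also $i|\delta|\le M|\delta|h+|\delta|(\sigma+h)\le|U|+|\delta|(\sigma+h)$.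
\end{proof}

The condition $T^\sigma x\notin fP$ says that the orbit enters $P$ at the end where the drift starts; otherwise it would miss the part of $P$ behind it. The bound is small when the tower is small and is entered \emph{early}, that is, at a time $\sigma$ much smaller than $1/|\delta|$.

We pass from one scale to the next by inducing on a smaller base.

\begin{lemma}[Inducing]\label{lem:induce}
Consider a tower system with base $Z$ and return map $f$. Let $Z'\subset Z$ be a disjoint union of finitely many intervals $P'$. Suppose that each $P'$ has an \emph{itinerary}, a word $P_0P_1\cdots P_{m-1}$ in the old pieces with $m=m(P')\ge1$, such that $f^lP'\subset P_l$ for $0\le l<m$, $f^lP'\cap Z'=\emptyset$ for $0<l<m$, and $f^mP'\subset Z'$. Suppose also that $\sum_{P'}m(P')|P'|=|Z|$. Then the intervals $P'$ with $h(P')=h(P_0)+\dots+h(P_{m-1})$ form a tower system, its return map is $f^{m(P')}$ on $P'$, and the tower over $P'$ is contained in the union of the towers over $P_0,\dots,P_{m-1}$.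
\end{lemma}

\begin{proof}
Condition (T1) follows by composing translations. The intervals $f^lP'$ with $0\le l<m(P')$ are pairwise disjoint: if $f^lz=f^{l'}z'$ with $l\le l'$, then $z=f^{l'-l}z'\in Z'$, so $l=l'$ and $z=z'$. The part of $Z$ that they do not cover is a finite union of half-open intervals of total length $0$, hence empty. So these intervals partition the old pieces, and the sets $T^if^lP'$ with $0\le i<h(P_l)$ partition the old levels. These sets are the levels $T^{i}P'$, $0\le i<h(P')$.
\end{proof}

\subsection{A model of the construction}\label{sub:model}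
At each stage $t=0,1,2,\dots$ we shall have two decompositions of $[0,1)$, up to negligible rest sets: one into three towers $U_1^t,U_2^t,U_3^t$ and, at a finer scale, one into two towers $V_1^t,V_3^t$. Ignoring the rest sets, they are related as in Figure~\ref{fig:flow}. The tower $V_1^{t-1}$ is divided between $U_1^t$ and $U_2^t$, and $V_3^{t-1}$ between $U_2^t$ and $U_3^t$. Then $U_1^t\subset V_1^t$, $U_3^t\subset V_3^t$, and $U_2^t$ is divided between $V_1^t$ and $V_3^t$. The proportions are at our disposal. The orbit of $x$ enters $U_2^t$ early, enters $U_1^t$ immediately after sweeping $U_2^t$, and enters $V_3^t$ early for the finer scale. Up to small errors, Lemma~\ref{lem:sweep} catches the points of these three towers with constants $|U_2^t|$, $|U_1^t|+|U_2^t|$ and $|V_3^t|$.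

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=1cm]
\node (a1) at (0,2.4) {$V_1^{t-1}$}; \node (a3) at (0,0) {$V_3^{t-1}$};
\node (u1) at (3.5,2.4) {$U_1^{t}$}; \node (u2) at (3.5,1.2) {$U_2^{t}$}; \node (u3) at (3.5,0) {$U_3^{t}$};
\node (b1) at (7,2.4) {$V_1^{t}$}; \node (b3) at (7,0) {$V_3^{t}$};
\draw[->] (a1) -- node[above] {\small $1-\eta$} (u1);
\draw[->] (a1) -- node[below] {\small $\eta$} (u2);
\draw[->] (a3) -- node[above] {\small $\eta$} (u2);
\draw[->] (a3) -- node[below] {\small $1-\eta$} (u3);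
\draw[->] (u1) -- node[above] {\small $1$} (b1);
\draw[->] (u2) -- node[below] {\small $\eta$} (b1);
\draw[->] (u2) -- node[above right] {\small $1-\eta$} (b3);
\draw[->] (u3) -- node[below] {\small $1$} (b3);
\end{tikzpicture}
\caption{How the towers of consecutive decompositions of $[0,1)$ overlap, rest sets ignored. An arrow carries the proportion of its source that lies in its target at a regular stage of the model. A point can change from side $1$ to side $3$ only by lying in some $U_2^t$.}
\label{fig:flow}
\end{figure}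

Fix a small $\eta>0$ and call a stage \emph{regular} if the proportions are those of the figure. Then $|U_2^t|=\eta$ and $|V_1^t|=(1-\eta)|V_1^{t-1}|+\eta^2$, that is,
\[
|V_1^t|-\eta=(1-\eta)\bigl(|V_1^{t-1}|-\eta\bigr).
\]
Run $K$ regular stages with $(1-\eta)^K\le\eta$, and follow a point $y$ that starts in $V_1$. If $y$ lies in $U_2^t$ at one of these stages, it is caught with constant $\eta$. Otherwise it lies in $U_1^t$ at all of them. At the last one $|U_1^t|=(1-\eta)|V_1^{t-1}|\le(1-\eta)^K+\eta\le2\eta$, and $y$ is caught with constant $3\eta$. A point that starts in $V_3$ may stay on side $3$, which is large, and escape this argument. So we place before the regular stages a \emph{reset} stage, at which $V_3^{t-1}$ gives all but a proportion at most $\eta$ to $U_2^t$, and $U_2^t$ gives only a proportion $\eta$ to $V_3^t$. Then $|V_3^t|\le2\eta$, and the points of $V_3^t$ are caught with constant $2\eta$. Repeating this with $\eta\to0$ and applying Lemma~\ref{lem:caught}, we exclude from $\mathrm{BA}(T,x)$ every point, off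 the orbit of $x$, that lies in only finitely many rest sets.

\section{Two families of maps}\label{sec:maps}

We need return maps in which a few long pieces drift slowly, and which reproduce themselves under inducing. The prototype is the rotation of $[0,\alpha+\delta)$ that moves $[0,\alpha)$ to the right by $\delta$ and $[\alpha,\alpha+\delta)$ to the left by $\alpha$. If $\alpha=n\delta+a$ with $0<a<\delta$, the first-return map to $[0,\delta)$ moves $[a,\delta)$ to the left by $a$ and $[0,a)$ to the right by $\delta-a$: a slow drift to the right is replaced by a drift to the left at a finer scale, and the lengths follow the Euclidean algorithm. The families below couple three such right-drifting intervals, respectively two left-drifting intervals, through short connecting pieces.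

The index $j$ ranges over $\{1,2,3\}$ and the indices $k,l$ over $\{1,3\}$. Vectors named $\alpha,a,n,p$ have coordinates indexed by $1,2,3$; vectors named $\beta,b,N,g$ have coordinates indexed by $1,3$. Put
\[
\delta(\beta)=(\beta_1,\ \beta_1+\beta_3,\ \beta_3),\qquad \varepsilon_k(a)=a_k+a_2 .
\]
If $C$ is an interval, $C(z)$ is its point at distance $z$ from the left endpoint, and $C[u,v)=\{C(z):u\le z<v\}$.

\medskip
\noindent\textbf{Type A.} For positive $\alpha,\beta$ and $\delta=\delta(\beta)$, the map $A(\alpha;\beta)$ acts on three disjoint intervals $C_j$ of lengths $\alpha_j+\delta_j$ and translates seven pieces as follows: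
\[
\begin{array}{lll}
P_j=C_j[0,\alpha_j) &\to& C_j[\delta_j,\alpha_j+\delta_j)\\
X_{12}=C_1[\alpha_1,\alpha_1+\beta_1) &\to& C_2[0,\beta_1)\\
X_{32}=C_3[\alpha_3,\alpha_3+\beta_3) &\to& C_2[\beta_1,\beta_1+\beta_3)\\
X_{21}=C_2[\alpha_2,\alpha_2+\beta_1) &\to& C_1[0,\beta_1)\\
X_{23}=C_2[\alpha_2+\beta_1,\alpha_2+\beta_1+\beta_3) &\to& C_3[0,\beta_3).
\end{array}
\]
Thus $X_{jj'}$ leads from $C_j$ to $C_{j'}$, and no piece joins $C_1$ to $C_3$. The total length is $|\alpha|+2|\beta|$.

\medskip
\noindent\textbf{Type B.} For positive $a,b$ and $\varepsilon=\varepsilon(a)$, the map $B(a;b)$ acts on two disjoint intervals $D_k$ of lengths $b_k+\varepsilon_k$ and translates six pieces as follows: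
\[
\begin{array}{lll}
Q_k=D_k[\varepsilon_k,\varepsilon_k+b_k) &\to& D_k[0,b_k)\\
Y_{kk}=D_k[0,a_k) &\to& D_k[b_k,b_k+a_k)\\
Y_{13}=D_1[a_1,a_1+a_2) &\to& D_3[b_3+a_3,b_3+\varepsilon_3)\\
Y_{31}=D_3[a_3,a_3+a_2) &\to& D_1[b_1+a_1,b_1+\varepsilon_1).
\end{array}
\]
In both tables the left column and the right column each partition the domain, so the maps are bijections.

\medskip
\noindent\textbf{The interval exchange.} Let $|\alpha|+2|\beta|=1$ and place $C_3,C_2,C_1$ in this order in $[0,1)$. The pieces appear in the order $P_3,X_{32},P_2,X_{21},X_{23},P_1,X_{12}$ and their images in the order $X_{23},P_3,X_{12},X_{32},P_2,X_{21},P_1$ (Figure~\ref{fig:iet}). The block $X_{32},P_2,X_{21}$ is consecutive in both lists and moves as one interval. So $A(\alpha;\beta)$ is an IET of the five intervals $I_1=P_3$, $I_2=X_{32}\cup P_2\cup X_{21}$, $I_3=X_{23}$, $I_4=P_1$, $I_5=X_{12}$, with image order $I_3,I_1,I_5,I_2,I_4$. The initial segments $\{3\}$, $\{3,1\}$, $\{3,1,5\}$, $\{3,1,5,2\}$ of this order show that it is irreducible.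

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=1cm]
\fill[gray!25] (2.4,1.3) rectangle (6.1,1.85); \fill[gray!25] (4.1,0) rectangle (7.8,0.55);
\foreach \x/\y/\z in {0/2.4/{P_3},2.4/3.2/{X_{32}},3.2/5.2/{P_2},5.2/6.1/{X_{21}},6.1/6.9/{X_{23}},6.9/9.5/{P_1},9.5/10.4/{X_{12}}}
  \draw (\x,1.3) rectangle node {\small $\z$} (\y,1.85);
\foreach \x/\y/\z in {0/0.8/{X_{23}},0.8/3.2/{P_3},3.2/4.1/{X_{12}},4.1/4.9/{X_{32}},4.9/6.9/{P_2},6.9/7.8/{X_{21}},7.8/10.4/{P_1}}
  \draw (\x,0) rectangle node {\small $\z$} (\y,0.55);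
\draw[dashed] (3.2,-0.2) -- (3.2,2.4); \draw[dashed] (6.9,-0.2) -- (6.9,2.4);
\node at (1.6,2.2) {$C_3$}; \node at (5.05,2.2) {$C_2$}; \node at (8.65,2.2) {$C_1$};
\end{tikzpicture}
\caption{The map $A(\alpha;\beta)$ on $[0,1)=C_3\cup C_2\cup C_1$: the seven pieces (top) and the positions of their images (bottom). The three shaded pieces move together, so this is an exchange of five intervals.}
\label{fig:iet}
\end{figure}

The next lemma is the Euclidean algorithm for these families. We say that a map \emph{induces} another one on a subset $Z'$ if the pieces of the second map partition $Z'$, the hypotheses of Lemma~\ref{lem:induce} hold with the listed itineraries, and the resulting return map is the second map. In ``$P':\,P_0\cdots P_{m-1}$'' the left side is a new piece and the right side is its itinerary in old pieces.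

\begin{lemma}\label{lem:steps}
Let all length vectors be positive and let $n_j,N_k\ge0$ be integers.
\begin{itemize}
\item[(1)] If $\alpha_j=n_j\delta_j(\beta)+a_j$, then $A(\alpha;\beta)$ induces $A(a;\beta)$ on the intervals $C_j[0,a_j+\delta_j)$, with $P_j:P_j$ and $X_{jj'}:(P_j)^{n_j}X_{jj'}$.
\item[(2)] If $\beta=b+\varepsilon(a)$, then $A(a;\beta)$ induces $B(a;b)$ on $D_k=C_k[0,\beta_k)$, with
\[
Q_k:X_{k2}X_{2k},\quad Y_{kk}:P_kX_{k2}X_{2k},\quad Y_{13}:X_{12}P_2X_{23},\quad Y_{31}:X_{32}X_{21}.
\]
\item[(3)] If $b_k=N_k\varepsilon_k(a)+\beta_k$, then $B(a;b)$ induces $B(a;\beta)$ on the intervals $D_k[0,\beta_k+\varepsilon_k)$, with $Q_k:Q_k$ and $Y_{kl}:Y_{kl}(Q_l)^{N_l}$.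
\item[(4)] If $a=\alpha+\delta(\beta)$, then $B(a;\beta)$ induces $A(\alpha;\beta)$ on $C_1=Y_{11}$, $C_2=Y_{13}$, $C_3=Y_{33}$, with
\begin{gather*}
P_k:Y_{kk},\qquad P_2:Y_{13}Y_{31},\qquad X_{12}:Y_{11},\qquad X_{32}:Y_{33}Y_{31},\\
X_{21}:Y_{13}Y_{31}Q_1,\qquad X_{23}:Y_{13}Q_3 .
\end{gather*}
\end{itemize}
\end{lemma}

\begin{proof}
In each part we follow the point at distance $s\ge0$ from the left endpoint of a new piece, and then count lengths.

(1) The new $P_j=C_j[0,a_j)$ lies in the old $P_j$ and is moved by $\delta_j$ into the new base. The new $X$-pieces in $C_j$ fill $C_j[a_j,a_j+\delta_j)$. For $0\le u<\delta_j$ consider the points $C_j(a_j+u+m\delta_j)$. For $m<n_j$ they lie in the old $P_j$, for $m\ge1$ they lie outside the new base, and for $m=n_j$ we reach $C_j(\alpha_j+u)$, the corresponding point of the old $X$-piece. Its image lies in some $C_{j'}[0,\delta_{j'})$, inside the new base, at the place required by the table. The length count is $\sum_j\bigl(a_j+(n_j+1)\delta_j\bigr)=\sum_j(\alpha_j+\delta_j)$.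

(2) Here $\beta_k=b_k+a_k+a_2$. Put $o_1=0$, $o_3=\beta_1$, so that $X_{k2}$ sends $C_k(a_k+u)$ to $C_2(o_k+u)$ and $X_{2k}$ sends $C_2(a_2+o_k+u)$ to $C_k(u)$, for $0\le u<\beta_k$. Then
\begin{align*}
Q_k\ (s<b_k):\quad & C_k(a_k+a_2+s)\to C_2(a_2+o_k+s)\to C_k(s),\\
Y_{kk}\ (s<a_k):\quad & C_k(s)\to C_k(\beta_k+s)=C_k(a_k+a_2+b_k+s)\\
&\qquad\to C_2(a_2+o_k+b_k+s)\to C_k(b_k+s),\\
Y_{13}\ (s<a_2):\quad & C_1(a_1+s)\to C_2(s)\to C_2(a_2+\beta_1+b_3+a_3+s)\to C_3(b_3+a_3+s),\\
Y_{31}\ (s<a_2):\quad & C_3(a_3+s)\to C_2(\beta_1+s)=C_2(a_2+b_1+a_1+s)\to C_1(b_1+a_1+s).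
\end{align*}
The values of $u$ at which the $X$-pieces are applied are, line by line, $a_2+s$ and $s$; $a_2+b_k+s$ and $b_k+s$; $s$ and $b_3+a_3+s$; $s$ and $b_1+a_1+s$. Each is less than the relevant $\beta_k=b_k+a_k+a_2$. The intermediate points lie in $C_2$ or, for $Y_{kk}$, in $C_k\setminus D_k$. The length count is $2|b|+3a_1+3a_3+(3+2)a_2=|a|+2|b|+2(a_1+2a_2+a_3)=|a|+2|\beta|$.

(3) The new $Q_k=D_k[\varepsilon_k,\varepsilon_k+\beta_k)$ lies in the old $Q_k$ and is moved onto $D_k[0,\beta_k)$. The $Y$-pieces are unchanged as sets, and the images of those that lead to $D_l$ fill $D_l[b_l,b_l+\varepsilon_l)$. For $0\le v<\varepsilon_l$ and $m<N_l$ we have $b_l+v-m\varepsilon_l\ge\beta_l+\varepsilon_l$, so $D_l(b_l+v-m\varepsilon_l)$ lies in the old $Q_l$ and outside the new base. For $m=N_l$ the point is $D_l(\beta_l+v)$, as the table of $B(a;\beta)$ requires. The length count is $\sum_l\bigl(\beta_l+(N_l+1)\varepsilon_l\bigr)=\sum_l(b_l+\varepsilon_l)$.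

(4) Here $a_k=\alpha_k+\beta_k$, $a_2=\alpha_2+\beta_1+\beta_3$, $C_k(z)=D_k(z)$ and $C_2(z)=D_1(a_1+z)$. Then
\begin{align*}
P_k\ (s<\alpha_k):\quad & D_k(s)\to D_k(\beta_k+s)=C_k(\delta_k+s),\\
X_{12}\ (s<\beta_1):\quad & D_1(\alpha_1+s)\to D_1(a_1+s)=C_2(s),\\
X_{32}\ (s<\beta_3):\quad & D_3(\alpha_3+s)\to D_3(a_3+s)\to D_1(\beta_1+a_1+s)=C_2(\beta_1+s),\\
P_2\ (s<\alpha_2):\quad & D_1(a_1+s)\to D_3(a_3+\beta_3+s)\to D_1(a_1+\delta_2+s)=C_2(\delta_2+s),\\
X_{21}\ (s<\beta_1):\quad & D_1(a_1+\alpha_2+s)\to D_3(a_3+\beta_3+\alpha_2+s)\to D_1(\varepsilon_1+s)\to C_1(s),\\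
X_{23}\ (s<\beta_3):\quad & D_1(a_1+\alpha_2+\beta_1+s)\to D_3(\varepsilon_3+s)\to C_3(s).
\end{align*}
In the third, fourth and fifth lines the second point lies in $Y_{31}=D_3[a_3,a_3+a_2)$, because $s$, $\beta_3+s$ and $\beta_3+\alpha_2+s$ are less than $a_2$ in the respective ranges. All intermediate points lie in $Y_{31}$, $Q_1$ or $Q_3$, which make up the complement of the new base. The length count is $\alpha_1+2\alpha_2+\alpha_3+(1+3)\beta_1+(2+2)\beta_3=|\beta|+a_1+2a_2+a_3$.
\end{proof}

\section{The renormalization sequence}\label{sec:renorm}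

We now iterate the four steps. It is convenient to express old lengths by new ones. For integer vectors $n,N$ define linear maps of $\mathbb R^5$ by
\begin{align*}
\Phi_n(a,b)&=(\alpha,\beta), & \beta&=b+\varepsilon(a), & \alpha_j&=n_j\delta_j(\beta)+a_j,\\
\Psi_N(\alpha,\beta)&=(a,b), & a&=\alpha+\delta(\beta), & b_k&=N_k\varepsilon_k(a)+\beta_k .
\end{align*}
Both are invertible, since the equations can be solved in reverse order, and for $n,N\ge0$ both preserve $\mathbb R^5_{\ge0}$. An \emph{admissible sequence} consists of integer vectors $n^t,N^t$ with all coordinates $\ge1$ and positive vectors with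
\[
(\alpha^t,\beta^t)=\Phi_{n^t}(a^t,b^t),\qquad (a^t,b^t)=\Psi_{N^t}(\alpha^{t+1},\beta^{t+1})\qquad(t\ge0),
\]
and $|\alpha^0|+2|\beta^0|=1$. In this section we fix such a sequence and let $T=A(\alpha^0;\beta^0)$. We write $\delta^t=\delta(\beta^t)$ and $\varepsilon^t=\varepsilon(a^t)$. The condition $n_j,N_k\ge1$ gives
\begin{equation}\label{eq:ineq}
\delta_j^t<\alpha_j^t,\qquad \varepsilon_k^t<b_k^t,\qquad \beta_k^t=(N_k^t+1)\varepsilon_k^t+\beta_k^{t+1}.
\end{equation}

The seven pieces of $T$ with $h\equiv1$ form a tower system $\mathcal A_0$. Lemmas~\ref{lem:induce} and~\ref{lem:steps} produce successively tower systems for $T$ with return maps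
\[
A(\alpha^t;\beta^t)\ \to\ A(a^t;\beta^t)\ \to\ B(a^t;b^t)\ \to\ B(a^t;\beta^{t+1})\ \to\ A(\alpha^{t+1};\beta^{t+1}).
\]
We call the first $\mathcal A_t$ and the third $\mathcal B_t$, with base intervals $C_j^t$ and $D_k^t$. The letters $P,X$ refer to pieces of $\mathcal A_t$ and the letters $Q,Y$ to pieces of $\mathcal B_t$; their return times are denoted by $h_t$. The bases are nested:
\begin{equation}\label{eq:nest}
D_k^t=C_k^t[0,\beta_k^t),\qquad C_2^{t+1}=Y_{13}=D_1^t[a_1^t,a_1^t+a_2^t),
\end{equation}
where $Y_{13}$ is the piece of $\mathcal B_t$. Composing the itineraries of steps (1), (2) and of steps (3), (4) we obtain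
\begin{align}
&Q_k:\ (P_k)^{n_k}X_{k2}(P_2)^{n_2}X_{2k} &&(\mathcal B_t\text{ in }\mathcal A_t),\label{eq:itB}\\
&P_k:\ Y_{kk}(Q_k)^{N_k},\qquad P_2:\ Y_{13}(Q_3)^{N_3}Y_{31}(Q_1)^{N_1} &&(\mathcal A_{t+1}\text{ in }\mathcal B_t),\label{eq:itA}
\end{align}
with $n=n^t$ and $N=N^t$.

Let $U_j^t$ be the tower over $P_j$ and $W_t$ the union of the towers over the four $X$-pieces of $\mathcal A_t$. Let $V_k^t$ be the tower over $Q_k$ and $W_t'$ the union of the towers over the four $Y$-pieces of $\mathcal B_t$. Thus
\[
[0,1)=U_1^t\sqcup U_2^t\sqcup U_3^t\sqcup W_t=V_1^t\sqcup V_3^t\sqcup W_t' ,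
\]
and $W_t,W'_t$ are the rest sets of the model. Since $P_1$ does not occur in the itinerary of $Q_3$, nor $Q_1$ in that of $P_3$, the last assertion of Lemma~\ref{lem:induce} gives the two missing arrows of Figure~\ref{fig:flow} that we need:
\begin{equation}\label{eq:disjoint}
U_1^t\cap V_3^t=\emptyset,\qquad V_1^t\cap U_3^{t+1}=\emptyset .
\end{equation}

Let $H_t$ and $H_t'$ be the largest return times in $\mathcal A_t$ and $\mathcal B_t$, and define
\[
\sigma_0=0,\qquad \sigma_{t+1}=\sigma_t+n_2^t\,h_t(P_2)+h_t(X_{21}).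
\]
Return times add along itineraries, and itineraries depend only on the integers. Hence
\begin{equation}\label{eq:depend}
\begin{array}{l}
H_t\text{ and }\sigma_t\text{ are functions of }(n^r,N^r)_{r<t};\\
H_t'\text{ and }\sigma_{t+1}\text{ are functions of }(n^r,N^r)_{r<t}\text{ and }n^t.
\end{array}
\end{equation}
These numbers are defined before any length is known.

\subsection{Transport of mass}
The next lemma identifies the proportions in Figure~\ref{fig:flow} with ratios of lengths.

\begin{lemma}\label{lem:mass}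
For $k\in\{1,3\}$, with $b=b^t$ and $\alpha=\alpha^{t+1}$,
\begin{align}
|V_k^t|&\le|U_k^t|+\frac{b_k}{|b|}\,|U_2^t|+|W_t|,\label{eq:mV}\\
|U_k^{t+1}|&\le\frac{\alpha_k}{\alpha_k+\alpha_2}\,|V_k^t|+|W_t'|,\label{eq:mU}\\
|U_2^{t+1}|&\le\frac{\alpha_2}{\alpha_1+\alpha_2}\,|V_1^t|+\frac{\alpha_2}{\alpha_3+\alpha_2}\,|V_3^t|+|W_t'|.\label{eq:mU2}
\end{align}
\end{lemma}

\begin{proof}
Write $h=h_t$ and omit the superscript $t$ on $n,N,a,\beta,\delta,\varepsilon$. By \eqref{eq:itB},
\[
|V_k^t|=b_kn_kh(P_k)+b_kn_2h(P_2)+b_k\bigl(h(X_{k2})+h(X_{2k})\bigr).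
\]
We have $b_k\le\beta_k=\delta_k$, $|b|\le|\beta|=\delta_2$ and $n_j\delta_j\le\alpha_j^t$. So the first term is at most $\alpha_k^th(P_k)=|U_k^t|$, and the second is at most $(b_k/\delta_2)\,\alpha_2^th(P_2)\le(b_k/|b|)\,|U_2^t|$. The third is at most $|W_t|$, because $X_{k2}$ and $X_{2k}$ have length $\beta_k$.

By \eqref{eq:itA},
\begin{align*}
|U_k^{t+1}|&=\alpha_kN_kh(Q_k)+\alpha_kh(Y_{kk}),\\
|U_2^{t+1}|&=\alpha_2N_1h(Q_1)+\alpha_2N_3h(Q_3)+\alpha_2\bigl(h(Y_{13})+h(Y_{31})\bigr).
\end{align*}
Since $\alpha\le a$ coordinatewise, $N_k\le b_k/\varepsilon_k\le b_k/(\alpha_k+\alpha_2)$, so $N_kh(Q_k)\le|V_k^t|/(\alpha_k+\alpha_2)$. The last terms are at most $|W_t'|$, because $Y_{kk}$ has length $a_k\ge\alpha_k$ and $Y_{13},Y_{31}$ have length $a_2\ge\alpha_2$.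
\end{proof}

\subsection{Minimality}

\begin{lemma}\label{lem:min}
The lengths $|\alpha^t|$ and $|\beta^t|$ tend to $0$, and every forward orbit of $T$ is dense.
\end{lemma}

\begin{proof}
By \eqref{eq:itB}, \eqref{eq:itA} and $n_j,N_k\ge1$ we have $h_{t+1}(P_k)>h_t(Q_k)>h_t(P_k)$ and $h_{t+1}(P_2)>h_t(Q_1)>h_t(P_2)$. So $h_t(P_j)\to\infty$, and $\alpha_j^t\le1/h_t(P_j)\to0$. By \eqref{eq:ineq}, $|\beta^t|=\delta_2^t<\alpha_2^t\to0$.

Next we show that every forward orbit meets every level of $\mathcal A_t$. By (T1) and (T2) it meets the base of $\mathcal A_{t+1}$. From $C_k^{t+1}$ it drifts to the right until it reaches $X_{k2}$, and then enters $C_2^{t+1}$. By \eqref{eq:nest}, $C_2^{t+1}\subset C_1^t$, and $C_2^{t+1}$ is the piece $Y_{13}$ of $\mathcal B_t$, which returns to $D_3^t\subset C_3^t$. Applying this to every tail of the orbit, we see that it visits both $C_1^t$ and $C_3^t$ infinitely often. Under the return map of $\mathcal A_t$ one leaves $C_k^t$ only through $X_{k2}$ and enters it from outside only through $X_{2k}$,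 so the orbit meets the four $X$-pieces. The images of $X_{21},X_{12},X_{23}$ lie in $C_j^t[0,\delta_j^t)$ for $j=1,2,3$ respectively, and $C_j^t[0,\delta_j^t)\subset P_j$ by \eqref{eq:ineq}. So the orbit meets all seven pieces, and then all their levels.

An open interval $O\subset[0,1)$ contains the level of $\mathcal A_t$ through its midpoint as soon as all levels are shorter than $|O|/2$. Hence every forward orbit meets $O$.
\end{proof}

\subsection{The point $x$}
For an arbitrary starting point the first entry into the left end of $C_2^t$ may come only after a sweep of $U_1^t$ or $U_3^t$, and then the term $|\delta|\sigma$ in Lemma~\ref{lem:sweep} may be comparable to the measure of that tower. We need an orbit that is at the left end of $C_2^t$ at a time fixed by the earlier stages, for every $t$. Let $E_t=C_2^t[0,\beta_1^t)$.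

\begin{lemma}\label{lem:x}
There is $x\in[0,1)$ with $T^{\sigma_t}x\in E_t$ for all $t\ge0$.
\end{lemma}

\begin{proof}
Write $a=a^t$, $\varepsilon_1=\varepsilon_1^t$. The interval $C_2^t[a_2,a_2+\beta_1^t)$ is the piece $X_{21}$ of the system obtained from $\mathcal A_t$ by step (1). Its itinerary is $(P_2)^{n_2}X_{21}$, so $T^{\sigma_{t+1}-\sigma_t}$ translates it onto $C_1^t[0,\beta_1^t)=D_1^t$. By \eqref{eq:nest}, $E_{t+1}=D_1^t[a_1,a_1+\beta_1^{t+1})$. So $T^{\sigma_{t+1}-\sigma_t}$ translates $E_t'=C_2^t[\varepsilon_1,\varepsilon_1+\beta_1^{t+1})$ onto $E_{t+1}$. By \eqref{eq:ineq}, $E_t'$ lies in $E_t$ and leaves a gap $\varepsilon_1>0$ on the left and a gap $N_1^t\varepsilon_1>0$ on the right.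

Put $F_0=E_0$. If $T^{\sigma_t}$ translates an interval $F_t$ onto $E_t$, let $F_{t+1}\subset F_t$ be the preimage of $E_t'$. Then $T^{\sigma_{t+1}}$ translates $F_{t+1}$ onto $E_{t+1}$, and the closure of $F_{t+1}$ lies in $F_t$. So $\bigcap_tF_t=\bigcap_t\overline{F_t}$ is nonempty, and we take $x$ in it.
\end{proof}

From now on $x$ is such a point. Its orbit makes the three sweeps of the model.

\begin{lemma}\label{lem:catch}
For every $t\ge0$:
\begin{itemize}
\item[(K1)] every $y\in U_2^t$ is $\bigl(|U_2^t|+|\beta^t|(\sigma_t+H_t),\ |\beta^t|\bigr)$-caught;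
\item[(K2)] every $y\in U_1^t$ is $\bigl(|U_1^t|+|U_2^t|+|\beta^t|(\sigma_t+2H_t),\ |\beta^t|\bigr)$-caught;
\item[(K3)] every $y\in V_3^t$ is $\bigl(|V_3^t|+|a^t|(\sigma_{t+1}+2H_t'),\ |a^t|\bigr)$-caught.
\end{itemize}
\end{lemma}

\begin{proof}
We omit the superscript $t$. By \eqref{eq:ineq}, $P_j\setminus fP_j=C_j[0,\delta_j)$ in $\mathcal A_t$ and $Q_3\setminus fQ_3=D_3[b_3,b_3+\varepsilon_3)$ in $\mathcal B_t$.

(K1) We have $T^{\sigma_t}x\in E_t\subset C_2[0,\delta_2)$ and $\delta_2=|\beta|$. Apply Lemma~\ref{lem:sweep} to $P_2$ with $\sigma=\sigma_t$.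

(K2) We have $T^{\sigma_{t+1}}x\in E_{t+1}\subset D_1=C_1[0,\delta_1)$. Lemma~\ref{lem:sweep} for $P_1$ with $\sigma=\sigma_{t+1}$ gives the constant $|U_1|+\delta_1n_2h_t(P_2)+\delta_1\bigl(\sigma_t+h_t(X_{21})+h_t(P_1)\bigr)$. Here $\delta_1\le|\beta|$, and $\delta_1n_2h_t(P_2)\le\delta_2n_2h_t(P_2)\le\alpha_2h_t(P_2)=|U_2|$.

(K3) By \eqref{eq:nest}, $T^{\sigma_{t+1}}x\in E_{t+1}\subset Y_{13}$. At time $\sigma=\sigma_{t+1}+h_t(Y_{13})$ the orbit is therefore in $D_3[b_3+a_3,b_3+\varepsilon_3)\subset Q_3\setminus fQ_3$. Apply Lemma~\ref{lem:sweep} to $Q_3$ with $\delta=-\varepsilon_3$, and use $\varepsilon_3\le|a|$.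
\end{proof}

\section{Choice of the parameters}\label{sec:param}

Two kinds of conditions are needed. The ratios in Lemma~\ref{lem:mass} must be close to the proportions of the model, and $|\beta^t|$, $|a^t|$ must be very small compared with the reciprocals of the times in Lemma~\ref{lem:catch}. The difficulty is that the lengths at stage $t$ are determined only by all later integers. By \eqref{eq:depend}, however, the times are determined by earlier integers. So at each step we prescribe a narrow cone of length vectors after the times are known, and then choose the next integer vector so that the next cone, if narrow enough, is mapped into the present one.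

For positive probability vectors $p=(p_1,p_2,p_3)$, $g=(g_1,g_3)$ and $\kappa>0$ let
\begin{align*}
\Omega_A(p,\kappa)&=\bigl\{(\alpha,\beta)\in\mathbb R^5_{\ge0}\setminus\{0\}:\ \bigl|\alpha_j-p_j|\alpha|\bigr|\le\kappa|\alpha|\text{ for all }j,\ \ |\beta|\le\kappa|\alpha|\bigr\},\\
\Omega_B(g,\kappa)&=\bigl\{(a,b)\in\mathbb R^5_{\ge0}\setminus\{0\}:\ \bigl|b_k-g_k|b|\bigr|\le\kappa|b|\text{ for all }k,\ \ |a|\le\kappa|b|\bigr\}.
\end{align*}
These are cones about the rays through $(p,0)$ and $(0,g)$, and they become closed when $0$ is added. Note that $|\alpha|>0$ on $\Omega_A$ and $|b|>0$ on $\Omega_B$.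

\begin{lemma}\label{lem:cones}
Let $p,g$ be positive probability vectors and $\kappa>0$.
\begin{itemize}
\item[(a)] There is $n$ with integer coordinates $\ge1$ such that $\Phi_n(\Omega_B(g,\kappa'))\subset\Omega_A(p,\kappa)$ for all sufficiently small $\kappa'>0$.
\item[(b)] There is $N$ with integer coordinates $\ge1$ such that $\Psi_N(\Omega_A(p,\kappa'))\subset\Omega_B(g,\kappa)$ for all sufficiently small $\kappa'>0$.
\end{itemize}
\end{lemma}

\begin{proof}
Fix $M>3/\kappa$. For (a) let $n_j=\lceil Mp_j/\delta_j(g)\rceil$. Then $\Phi_n(0,g)=(\alpha,g)$ with $\alpha_j=n_j\delta_j(g)$, and $Mp_j\le\alpha_j\le Mp_j+1$ because $0<\delta_j(g)\le1$. So $M\le|\alpha|\le M+3$ and $-3\le\alpha_j-p_j|\alpha|\le1$. As $\kappa|\alpha|\ge\kappa M>3$ and $|g|=1$, the inequalities involving $\kappa$ that define $\Omega_A(p,\kappa)$ hold strictly at $\Phi_n(0,g)$, hence in a neighborhood. A point of $\Omega_B(g,\kappa')$ with $|b|=1$ is within $3\kappa'$ of $(0,g)$ in the $\ell^1$ norm, so for small $\kappa'$ its image, which is nonnegative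 and nonzero, lies in $\Omega_A(p,\kappa)$. Homogeneity gives (a).

For (b) let $N_k=\lceil Mg_k/\varepsilon_k(p)\rceil$. Then $\Psi_N(p,0)=(p,b)$ with $b_k=N_k\varepsilon_k(p)$, and $Mg_k\le b_k\le Mg_k+1$ because $0<\varepsilon_k(p)\le1$. So $M\le|b|\le M+2$ and $-2\le b_k-g_k|b|\le1$, and the inequalities involving $\kappa$ that define $\Omega_B(g,\kappa)$ hold strictly at $\Psi_N(p,0)$. A point of $\Omega_A(p,\kappa')$ with $|\alpha|=1$ is within $4\kappa'$ of $(p,0)$, and we conclude as in (a).
\end{proof}

\medskip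
\noindent\textbf{Windows and targets.} For $w\ge1$ let $\eta_w=2^{-w}$ and let $K_w\ge1$ be an integer with $(1-\eta_w/2)^{K_w}\le\eta_w$. Put $\tau_0=-1$ and $\tau_w=\tau_{w-1}+K_w+1$. For $\tau_{w-1}<t\le\tau_w$ set $\eta(t)=\eta_w$; this function is nonincreasing and tends to $0$. The stages $\tau_w$ are \emph{reset} stages and all others are \emph{regular}. With $\eta=\eta(t)$, the targets are
\[
\begin{array}{lll}
t\text{ regular:} & p^t=\dfrac{(1-\eta,\ \eta,\ 1-\eta)}{2-\eta}, & g^t=(\eta,\ 1-\eta),\\[3mm]
t\text{ reset:} & p^t=\dfrac{(1,\ 1,\ \eta)}{2+\eta}, & g^t=(1-\eta,\ \eta).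
\end{array}
\]
At a regular stage $p_2/(p_k+p_2)=\eta$ and $p_1/(p_1+p_2)=1-\eta$, as in Figure~\ref{fig:flow}; at a reset stage $p_3/(p_3+p_2)=\eta/(1+\eta)$.

\medskip
\noindent\textbf{Inductive choice.} Fix the gauge $\varphi$. We choose $\kappa_0,n^0,\kappa_0',N^0,\kappa_1,n^1,\kappa_1',N^1,\dots$ in this order. When $\kappa_t$ is to be chosen, $H_t$ and $\sigma_t$ are known. Take $\kappa_t>0$ so small that, with $\eta=\eta(t)$,
\begin{itemize}
\item[(A1)] $\kappa_t<\min_jp_j^t$, and every $(\alpha,\beta)\in\Omega_A(p^t,\kappa_t)$ satisfies $\frac{\alpha_2}{\alpha_k+\alpha_2}\le2\eta$ $(k=1,3)$ and $\frac{\alpha_1}{\alpha_1+\alpha_2}\le1-\frac\eta2$ if $t$ is regular, and $\frac{\alpha_3}{\alpha_3+\alpha_2}\le2\eta$ if $t$ is a reset stage;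
\item[(A2)] $\kappa_t(\sigma_t+4H_t)\le\eta(t+1)^2$ and $4H_t\,\varphi(\kappa_t)\le2^{-t}$;
\item[(A3)] if $t\ge1$, $\Psi_{N^{t-1}}(\Omega_A(p^t,\kappa_t))\subset\Omega_B(g^{t-1},\kappa'_{t-1})$.
\end{itemize}
Condition (A1) can be met by continuity, since the inequalities are strict at $\alpha=p^t$; (A2) because $\varphi(r)\to0$ as $r\to0$; (A3) by the choice of $N^{t-1}$ described below. Take $n^t$ from Lemma~\ref{lem:cones}(a) for $p^t,g^t,\kappa_t$. Now $H_t'$ and $\sigma_{t+1}$ are known. Take $\kappa_t'>0$ so small that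
\begin{itemize}
\item[(B1)] $\Phi_{n^t}(\Omega_B(g^t,\kappa_t'))\subset\Omega_A(p^t,\kappa_t)$;
\item[(B2)] $\kappa_t'(\sigma_{t+1}+4H_t')\le\eta(t+1)^2$ and $4H_t'\,\varphi(\kappa_t')\le2^{-t}$.
\end{itemize}
Finally take $N^t$ from Lemma~\ref{lem:cones}(b) for $p^{t+1},g^t,\kappa_t'$.

\begin{proposition}\label{prop:exist}
For these integers there is an admissible sequence with $(\alpha^t,\beta^t)\in\Omega_A(p^t,\kappa_t)$ and $(a^t,b^t)\in\Omega_B(g^t,\kappa_t')$ for all $t$. It has the following properties.
\begin{itemize}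
\item[(a)] $|\beta^t|\le\kappa_t\le\eta(t+1)^2$ and $|a^t|\le\kappa_t'\le\eta(t+1)^2$.
\item[(b)] $W_t$ is a union of at most $4H_t$ intervals of length $\le\kappa_t$, and $W_t'$ is a union of at most $4H'_t$ intervals of length $\le\kappa_t'$. In particular $|W_t|,|W_t'|\le\eta(t+1)^2$.
\item[(c)] $b_1^t/|b^t|\le2\eta(t)$ if $t$ is regular, and $b_3^t/|b^t|\le2\eta(t)$ if $t$ is a reset stage.
\end{itemize}
\end{proposition}

\begin{proof}
Let $\Delta=\{(\alpha,\beta)\in\mathbb R^5_{\ge0}:|\alpha|+2|\beta|=1\}$ and
\[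
\Delta_t=\Delta\cap\Phi_{n^0}\Psi_{N^0}\cdots\Phi_{n^{t-1}}\Psi_{N^{t-1}}\bigl(\Omega_A(p^t,\kappa_t)\bigr).
\]
The image of $\Omega_A(p^t,\kappa_t)\cup\{0\}$ under an invertible linear map that preserves $\mathbb R^5_{\ge0}$ is a closed cone in $\mathbb R^5_{\ge0}$ containing a ray, so $\Delta_t$ is compact and nonempty. By (A3) and (B1) the sets $\Delta_t$ decrease. Take $(\alpha^0,\beta^0)\in\bigcap_t\Delta_t$ and define all further vectors by inverting the maps. Then $(\alpha^t,\beta^t)\in\Omega_A(p^t,\kappa_t)$, and $(a^t,b^t)\in\Omega_B(g^t,\kappa_t')$ by (A3) at stage $t+1$. All vectors are positive: $\alpha_j^t\ge(p_j^t-\kappa_t)|\alpha^t|>0$ by (A1), then $a^t\ge\alpha^{t+1}>0$, $b_k^t\ge N_k^t\varepsilon_k^t>0$ and $\beta^t\ge b^t>0$. So the sequence is admissible.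

The pieces $P_j$, and likewise the pieces $Q_k$, are disjoint subintervals of $[0,1)$, so $|\alpha^t|,|b^t|\le1$; with the cone conditions, (A2) and (B2) this gives (a). The four $X$-pieces have length at most $|\beta^t|$ and the four $Y$-pieces at most $|a^t|$, which gives (b). For (c), $b_k^t/|b^t|\le g_k^t+\kappa_t'$ and $\kappa_t'\le\eta(t+1)^2\le\eta(t)$.
\end{proof}

\section{Proof of Theorems~\ref{thm:main} and~\ref{thm:d}(b)}\label{sec:proof}

Let $T$ be the IET of the sequence in Proposition~\ref{prop:exist}; it has the required permutation and is minimal by Lemma~\ref{lem:min}. Let $x$ be given by Lemma~\ref{lem:x}. We repeat the computation of Section~\ref{sub:model} with the error terms.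

Fix $w\ge2$ and put $\eta=\eta_w$, $t_0=\tau_{w-1}\ge1$, $t_1=\tau_w-1=t_0+K_w$. The stage $t_0$ is a reset stage with $\eta(t_0)=2\eta\le\frac12$, the stages $t_0<t\le t_1$ are regular with $\eta(t)=\eta$, and $\eta(t+1)=\eta$ for $t_0\le t\le t_1$.

\begin{lemma}\label{lem:window}
We have $|V_3^{t_0}|\le12\eta$, $|U_2^t|\le3\eta$ for $t_0<t\le t_1$, and $|U_1^{t_1}|\le18\eta$.
\end{lemma}

\begin{proof}
We use Lemma~\ref{lem:mass}, (A1) and Proposition~\ref{prop:exist}(b),(c); all towers have measure at most $1$. Put $\zeta=2\eta$. At the reset stage, \eqref{eq:mU} gives $|U_3^{t_0}|\le2\zeta|V_3^{t_0-1}|+\zeta^2\le3\zeta$, and \eqref{eq:mV} gives $|V_3^{t_0}|\le3\zeta+2\zeta|U_2^{t_0}|+\eta^2\le6\zeta=12\eta$.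

Let $t_0<t\le t_1$. By \eqref{eq:mU2}, $|U_2^t|\le2\eta(|V_1^{t-1}|+|V_3^{t-1}|)+\eta^2\le3\eta$. By \eqref{eq:mU} and \eqref{eq:mV},
\[
|U_1^t|\le\bigl(1-\tfrac\eta2\bigr)|V_1^{t-1}|+\eta^2,\qquad |V_1^t|\le|U_1^t|+2\eta\cdot3\eta+\eta^2\le\bigl(1-\tfrac\eta2\bigr)|V_1^{t-1}|+8\eta^2 .
\]
Since $(1-\frac\eta2)16\eta+8\eta^2=16\eta$, induction gives $|V_1^{t_0+m}|\le(1-\frac\eta2)^m+16\eta$ for $0\le m\le K_w$. Hence $|U_1^{t_1}|\le(1-\frac\eta2)^{K_w}+16\eta+\eta^2\le18\eta$.
\end{proof}

\begin{lemma}\label{lem:claim}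
If $y\notin W_t\cup W_t'$ for all $t_0\le t\le t_1$, then $y$ is $(22\eta,\eta^2)$-caught.
\end{lemma}

\begin{proof}
By (A2), (B2) and Proposition~\ref{prop:exist}(a), for $t_0\le t\le t_1$ the terms $|\beta^t|(\sigma_t+2H_t)$ and $|a^t|(\sigma_{t+1}+2H_t')$ and the distances $|\beta^t|$, $|a^t|$ in Lemma~\ref{lem:catch} are at most $\eta^2$. If $y\in V_3^{t_0}$, (K3) gives the constant $12\eta+\eta^2$. If $y\in U_2^t$ for some $t_0<t\le t_1$, (K1) gives $3\eta+\eta^2$. In the remaining case $y\in V_1^{t_0}$ and $y\notin U_2^t$ for all $t_0<t\le t_1$. Suppose $y\in V_1^{t-1}$ with $t_0<t\le t_1$. By \eqref{eq:disjoint}, $y\notin U_3^t$, and $y\notin U_2^t\cup W_t$, so $y\in U_1^t$. By \eqref{eq:disjoint} again, $y\notin V_3^t$, and $y\notin W_t'$, so $y\in V_1^t$. Inductively $y\in U_1^{t_1}$, and (K2) gives the constant $18\eta+3\eta+\eta^2\le22\eta$.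
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $L$ be the set of points that lie in $W_t\cup W_t'$ for infinitely many $t$. If $y\notin L$, Lemma~\ref{lem:claim} applies for all large $w$. By Lemma~\ref{lem:caught},
\[
\mathrm{BA}(T,x)\subset\{T^ix:i\ge0\}\cup L .
\]
The first set is countable, hence $\mathcal H^\varphi$-null. For every $r$ the set $L$ is covered by the intervals that make up $W_t$ and $W_t'$, $t\ge r$. Their lengths are at most $\eta(r+1)^2$, which tends to $0$ as $r\to\infty$. Since $\varphi$ is nondecreasing, the sum of $\varphi$ of their lengths is at most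
\[
\sum_{t\ge r}\bigl(4H_t\,\varphi(\kappa_t)+4H_t'\,\varphi(\kappa_t')\bigr)\le\sum_{t\ge r}2^{1-t}\longrightarrow0 .
\]
So $\mathcal H^\varphi(L)=0$ and $\mathcal H^\varphi(\mathrm{BA}(T,x))=0$.

Let now $\varphi(0)=0$, $\varphi(r)=1/\log(1/r)$ for $0<r\le\frac12$ and $\varphi(r)=\varphi(\frac12)$ for $r>\frac12$; this is a gauge. For each $s>0$ we have $r^s\log(1/r)\to0$ as $r\to0$, so $r^s\le\varphi(r)$ for small $r$, and $\mathcal H^s(\mathrm{BA}(T,x))\le\mathcal H^\varphi(\mathrm{BA}(T,x))=0$. Hence $\dim_H\mathrm{BA}(T,x)=0$.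
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:d}(b)]
Take $T$ and $x$ from Theorem~\ref{thm:main} and subdivide $I_2$ into $d-4$ consecutive intervals. The map is unchanged and is now presented as an IET of $d$ intervals. It is minimal, so its permutation is irreducible, as observed in Section~\ref{sec:intro}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Chaika} Jon Chaika, \emph{Shrinking targets for IETs: Extending a theorem of Kurzweil}, arXiv:0910.2694 (2009).
\end{thebibliography}
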